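# Horocycle-invariant measures on rigid acylindrical 3-manifolds beyond the Burger–Roblin ones

## 1. The guess that only Burger–Roblin measures occur

A certain one-parameter unipotent group $U$ acts on the frame bundle of a certain kind of hyperbolic 3-manifold. The supports of its ergodic measures are completely listed: there are two kinds of them, and each kind carries one natural measure. So the first guess is that, up to the obvious symmetries, every ergodic measure is one of the natural ones. We make this guess precise, test it on the cases that can be done by hand (it survives), and then prove that for some manifolds it is false.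

Let $G=\mathrm{PSL}_2(\mathbb C)$ act on $\hat{\mathbb C}$ by Möbius transformations and on $\mathbb H^3$ by orientation-preserving isometries, and let $H=\mathrm{PSL}_2(\mathbb R)$. Put
$$u_z=\begin{pmatrix}1&z\\0&1\end{pmatrix},\qquad v_y=u_{iy},\qquad a_t=\begin{pmatrix}e^{t/2}&0\\0&e^{-t/2}\end{pmatrix}.$$
Let $U=\{u_t:t\in\mathbb R\}<H$. Its centralizer in $G$ is $N=\{u_z:z\in\mathbb C\}=U\cdot\{v_y:y\in\mathbb R\}$. Multiplying matrices gives
$$u_za_t=a_tu_{e^{-t}z}.\tag{1}$$
Let $j\in\mathbb H^3$ be the base point, $\mathbb H^2\ni j$ the plane with boundary circle $\hat{\mathbb R}$, and $\pi(g)=gj$. For $g\in G$ put $g^+=g(\infty)$ and $g^-=g(0)$; then $\pi(ga_t)\to g^{\pm}$ as $t\to\pm\infty$. Right translation by $g$ is denoted $R_g$.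

**Definition (manifolds and frames).** Let $\Gamma<G$ be discrete with limit set $\Lambda$, and $M=\Gamma\backslash\mathbb H^3$. The space $\Gamma\backslash G$ is the frame bundle of $M$, and
$$\operatorname{RF}M=\{[g]:g^\pm\in\Lambda\},\qquad \operatorname{RF}_+M=\{[g]:g^+\in\Lambda\}.$$
$M$ is *rigid acylindrical* if $\Gamma$ is torsion-free, non-elementary and convex cocompact, $M$ has infinite volume, and the convex core of $M$ is a compact 3-manifold with non-empty totally geodesic boundary. Equivalently, $\Lambda$ is the complement in $\hat{\mathbb C}$ of a dense union of countably many round open disks with pairwise disjoint closures. In this situation $\Gamma$ is Zariski dense.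

Since $N$ fixes $\infty$, right multiplication by $N$ preserves $g^+$, so the closed set $\operatorname{RF}_+M$ is $N$-invariant. For example, a frame based outside the convex hull of $\Lambda$ whose geodesic starts in a complementary disk and ends at a point of $\Lambda$ lies in $\operatorname{RF}_+M$ but not in $\operatorname{RF}M$. From now on $M$ is rigid acylindrical, and $\delta=\delta(\Gamma)$ is the critical exponent of $\Gamma$.

**Definition (Burger–Roblin measures).** With $\beta_\xi(x,y)=\lim_{z\to\xi}(d(x,z)-d(y,z))$, a base point $o$, the Patterson–Sullivan measure $\nu_o$ of $\Gamma$ on $\Lambda$ and the spherical Lebesgue measure $m_o$ on $\hat{\mathbb C}$, the measure $m^{\rm BR}$ has the density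
$$e^{\delta\beta_{g^+}(o,gj)}\,e^{2\beta_{g^-}(o,gj)}\,d\nu_o(g^+)\,dm_o(g^-)\,dt\,dk,\tag{2}$$
where $dt$ and $dk$ are Lebesgue measure along the geodesic and in the rotation about it. It is $N$-invariant, locally finite, $U$-ergodic, and supported on $\operatorname{RF}_+M$. If $xH$ is a closed orbit with $x\in\operatorname{RF}_+M$, then the stabilizer of $x$ in $H$ is a non-elementary convex cocompact Fuchsian group, and up to a constant there is a unique locally finite $U$-invariant ergodic measure on $xH\cap\operatorname{RF}_+M$, called $m^{\rm BR}_{xH}$.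

We also quote the classification of supports: the support of any locally finite $U$-ergodic measure on $\operatorname{RF}_+M$ is either $\operatorname{RF}_+M$ or $\operatorname{RF}_+M\cap xHv$ for some closed orbit $xH$ and some $v\in N$.

Measures below are non-zero when they are called ergodic, and are compared up to positive multiples. The question, asked in Hee Oh, "Dynamics for discrete subgroups of $\operatorname{SL}_2(\mathbb C)$", arXiv:1909.02922 (2019), is: for $M$ rigid acylindrical, is every locally finite $U$-ergodic measure on $\operatorname{RF}_+M$ either $m^{\rm BR}$ or some $m^{\rm BR}_{xH}$, up to translation by an element of $N$? Let us test the guess "yes".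

*Measures on a translated closed orbit.* Suppose $\nu$ is carried by $\operatorname{RF}_+M\cap xHv$. Then $(R_{v^{-1}})_*\nu$ is carried by $xH\cap\operatorname{RF}_+M$, because $N$ preserves $\operatorname{RF}_+M$. It is $U$-invariant and ergodic, because $v$ commutes with $U$, and it is locally finite. By uniqueness it is a multiple of $m^{\rm BR}_{xH}$. So the guess is right for the second kind of support, and only full support is in doubt.

*Measures invariant under all of $N$.* Here the guess is also right. The proof uses a lemma that we shall need again.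

**Lemma 1.** Let $\Omega\subset\mathbb R$ be compact and let $(\lambda_\omega)_{\omega\in\Omega}$ be $U$-invariant locally finite measures on $\Gamma\backslash G$ such that $\omega\mapsto\lambda_\omega(f)$ is continuous for $f\in C_c(\Gamma\backslash G)$. If $\int_\Omega\lambda_\omega\,d\omega=c\,m^{\rm BR}$, then $\lambda_\omega$ is a multiple of $m^{\rm BR}$ for almost every $\omega$.

*Proof.* For Borel $Y\subset\Omega$ the measure $\lambda_Y=\int_Y\lambda_\omega\,d\omega\le c\,m^{\rm BR}$ is $U$-invariant and has a bounded density with respect to $m^{\rm BR}$. The density is $U$-invariant, hence constant by ergodicity: $\lambda_Y=c_Ym^{\rm BR}$. Fix $f_0\in C_c$ with $m^{\rm BR}(f_0)=1$. Then $c_Y=\int_Y\lambda_\omega(f_0)\,d\omega$, and for every $f\in C_c$ we get $\int_Y\big(\lambda_\omega(f)-m^{\rm BR}(f)\lambda_\omega(f_0)\big)d\omega=0$ for all $Y$. So $\lambda_\omega(f)=\lambda_\omega(f_0)\,m^{\rm BR}(f)$ for almost every $\omega$. Let $f$ run through a countable dense set of test functions. $\square$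

**Proposition 2.** Every locally finite $N$-invariant measure $\lambda$ on $\operatorname{RF}_+M$ is a multiple of $m^{\rm BR}$.

*Proof.* Let $K_0=\{\mathrm{diag}(e^{i\phi/2},e^{-i\phi/2})\}$, the compact group of rotations about the geodesic; it normalizes $N$. The theorem of Roblin (Mém. Soc. Math. France 95 (2003)) says: for $\Gamma$ non-elementary and convex cocompact with non-arithmetic length spectrum, which holds here as $\Gamma$ is Zariski dense, every locally finite $NK_0$-invariant measure on $\operatorname{RF}_+M$ is a multiple of $m^{\rm BR}$. The measure $\int_{K_0}(R_k)_*\lambda\,dk$ is $NK_0$-invariant, hence equal to $c\,m^{\rm BR}$. Each $(R_k)_*\lambda$ is $N$-invariant, hence $U$-invariant, so by Lemma 1 it is a multiple of $m^{\rm BR}$ for almost every $k$. As $m^{\rm BR}$ is $K_0$-invariant, $\lambda$ is a multiple of $m^{\rm BR}$. $\square$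

*Measures that scale under $a_t$.* Substitute $g=g'a_{-\tau}$ in (2). Moving the base point by $\tau$ away from $g^+$ and towards $g^-$ multiplies the exponential factors by $e^{-\delta\tau}e^{2\tau}$. So
$$(R_{a_\tau})_*m^{\rm BR}=e^{(2-\delta)\tau}m^{\rm BR}.\tag{3}$$

**Lemma 3.** Let $\mu$ be locally finite and $U$-invariant with $(R_{a_t})_*\mu=e^{ct}\mu$ for all $t$, where $c\ne2-\delta$. Then $\mu$ and $m^{\rm BR}$ are mutually singular.

*Proof.* Let $\mu=\mu_{ac}+\mu_s$ be the Lebesgue decomposition with respect to $m^{\rm BR}$. By its uniqueness $\mu_{ac}$ is $U$-invariant, so its density is $U$-invariant, hence constant: $\mu_{ac}=c_1m^{\rm BR}$. By (3), $R_{a_t}$ preserves the measure class of $m^{\rm BR}$, so the absolutely continuous part of $(R_{a_t})_*\mu=e^{ct}\mu$ is $(R_{a_t})_*\mu_{ac}$. Hence $c_1e^{(2-\delta)t}=c_1e^{ct}$ for all $t$, and $c_1=0$. $\square$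

This last test shows what a counterexample could look like: a locally finite $U$-invariant measure on $\operatorname{RF}_+M$ that scales with an exponent other than $2-\delta$ and gives no mass to the sets $xHN$ with $xH$ closed. We shall build one.

## 2. Non-closed planes, their exponents, and three theorems

Let $\mathcal C=\operatorname{hull}(\Lambda)\subset\mathbb H^3$ be the convex hull, so that $\Gamma\backslash\mathcal C$ is the convex core. A plane is a totally geodesic copy of $\mathbb H^2$ in $\mathbb H^3$; the space of oriented planes is $G/H$.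

**Definition (closed planes).** A plane $P$ is *closed* if the $H$-orbit of the frames tangent to $P$ is closed in $\Gamma\backslash G$. This does not depend on the orientation of $P$: the two orientations differ by right multiplication by $\mathrm{diag}(i,-i)$, which normalizes $H$.

**Definition (exponent of a plane).** Let $P$ be a plane meeting $\operatorname{int}\mathcal C$ and $p_0\in P\cap\operatorname{int}\mathcal C$. Then $s_P$ is the abscissa of convergence of
$$\int_{P\cap\mathcal C}e^{-s\,d(p_0,p)}\,dA(p).$$
By the triangle inequality it does not depend on $p_0$, and $s_P\le1$ since the area of a disk of radius $r$ in $P$ is $O(e^r)$.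

**Definition (exotic measures).** A locally finite $U$-ergodic measure on $\operatorname{RF}_+M$ is *exotic* if it is not a multiple of $m^{\rm BR}$ or of any $(R_v)_*m^{\rm BR}_{xH}$ with $v\in N$ and $xH$ closed.

**Theorem A.** Let $M$ be rigid acylindrical and $P_0$ a non-closed plane meeting $\operatorname{int}\mathcal C$ with $s_0:=s_{P_0}>\frac12$ and $s_0\ne\delta-1$. Then there is a non-zero locally finite $U$-invariant measure $\mu$ on $\operatorname{RF}_+M$ with $(R_{a_t})_*\mu=e^{(1-s_0)t}\mu$, almost all of whose $U$-ergodic components are locally finite and exotic, with support $\operatorname{RF}_+M$.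

**Theorem B.** There is a rigid acylindrical $M$ with a plane $P_0$ as in Theorem A. Hence the answer to the question is negative.

**Theorem C (not needed for the answer).** For every rigid acylindrical $M$: if $\mu$ is locally finite and $U$-ergodic on $\operatorname{RF}_+M$ and $(R_{v_{y_0}})_*\mu=\kappa\mu$ for some $y_0\ne0$, $\kappa>0$, then $\mu$ is a multiple of $m^{\rm BR}$. Consequently, if $\mu$ is exotic, the measures $(R_{v_y})_*\mu$, $y\in\mathbb R$, are exotic and pairwise mutually singular.

We collect what we need about closed planes. The first lemma is an elementary counting principle that will be used many times.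

**Lemma 4.** Let a group $\Gamma'$ act by homeomorphisms on a space $E=\Gamma'L$ with $L$ compact. Let $(F_i)_{i\in I}$ be closed subsets of $E$, only finitely many of which meet a given compact set, and let $\Gamma'$ act on $I$ with $\gamma F_i=F_{\gamma i}$. Then $F_i=\operatorname{Stab}(i)\cdot L_i$ for some compact $L_i$.

*Proof.* Only finitely many elements $\gamma_1i,\dots,\gamma_ki$ of the orbit of $i$ have $F_{\gamma_li}\cap L\neq\emptyset$. If $p\in F_i$ and $\gamma p\in L$, then $\gamma i=\gamma_li$ for some $l$, so $\sigma=\gamma_l^{-1}\gamma\in\operatorname{Stab}(i)$ and $p\in\sigma^{-1}\gamma_l^{-1}L$. Take $L_i=F_i\cap\bigcup_l\gamma_l^{-1}L$. $\square$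

**Lemma 5.** (a) If $xH$ is closed, $x=[g]$, then the family of oriented planes $\Gamma gH/H$ is locally finite: only finitely many members meet a given compact set. (b) There are only countably many closed orbits $xH$ with $x\in\operatorname{RF}_+M$. (c) If $P=g\mathbb H^2$ is closed and meets $\mathcal C$, then $\Gamma_P=\Gamma\cap gHg^{-1}$ acts cocompactly on $P\cap\mathcal C$.

*Proof.* (a) $\Gamma gH/H$ is a countable closed subset of $G/H$. By Baire's theorem it has an isolated point, so by $\Gamma$-homogeneity it is discrete. A closed discrete set meets compact sets in finite sets, and the oriented planes meeting a compact subset of $\mathbb H^3$ form a compact subset of $G/H$. (b) The $\Gamma$-stabilizer of the plane of such an orbit is non-elementary by the fact quoted in Section 1, so it contains a two-generator non-elementary group. That group determines the plane, since its limit set lies on one circle only. As $\Gamma$ is countable there are countably many such planes, each with two orientations. (c) Apply Lemma 4 to $\Gamma$ acting on $\mathcal C$, with $I$ the orbit of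 the oriented plane $P$ and sets $P_i\cap\mathcal C$. $\square$

As an example, let $P$ be closed and meet $\operatorname{int}\mathcal C$. Then $s_P$ is the abscissa of convergence of the Poincaré series of $\Gamma_P$. Indeed, if $P\cap\mathcal C=\Gamma_PL$ with $L$ compact, then $\int_{P\cap\mathcal C}e^{-sd(p_0,p)}dA\le C\sum_{\gamma\in\Gamma_P}e^{-sd(p_0,\gamma p_0)}$. In the other direction, small disks in $P$ around the points $\gamma p_0$ are disjoint and lie in $P\cap\mathcal C$. In particular, if $P\subset\mathcal C$ then $\Gamma_P\backslash P$ is a closed surface and $s_P=1$. For a non-closed plane no group is at hand, but $s_P$ still makes sense.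

## 3. Pushing forward the measure of a surface group, and where local finiteness is lost

A sensible first attempt at an exotic measure goes as follows. Suppose a non-closed plane $P_0=g_0\mathbb H^2$ contains a closed convex set $\bar D\subset P_0\cap\mathcal C$ with non-empty interior $D\subset\operatorname{int}\mathcal C$, and a non-elementary subgroup $\Gamma_D<\Gamma\cap g_0Hg_0^{-1}$ acts cocompactly on $\bar D$. The Fuchsian group $\Gamma_D$, with exponent $\delta_D$ and Patterson–Sullivan measure $\nu$, has a Burger–Roblin measure on $\Gamma_D\backslash g_0H$. In the coordinates $(\xi,p)=(g^+,\pi(g))$ it is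
$$e^{-\delta_D\beta_\xi(p,p_0)}\,d\nu(\xi)\,dA(p).$$
Push it forward under $\Gamma_Dg_0h\mapsto\Gamma g_0h$. The result is $U$-invariant and carried by one non-closed $H$-orbit. If it were locally finite we would be in good shape.

Let us compute the mass of the frames based in $\Gamma\backslash\mathcal C$, which form a compact set. It is $\int_{\Gamma_D\backslash(P_0\cap\mathcal C)}\phi\,dA$ with $\phi(p)=\int e^{-\delta_D\beta_\xi(p,p_0)}d\nu(\xi)$. Take $p_0\in D$. For $p\in P_0$ let $q$ be the nearest point of $\bar D$ and $\rho=d(p,q)$. Since $\beta_\xi(p,p_0)\le\rho+\beta_\xi(q,p_0)$, and $\phi$ is positive, continuous and $\Gamma_D$-invariant, we have $\phi(p)\ge e^{-\delta_D\rho}\phi(q)\ge c\,e^{-\delta_D\rho}$ with $c>0$. On the other hand the angle at $q$ between the segments to $p$ and to $\gamma p_0\in\bar D$ is at least $\pi/2$, so $\cosh d(p,\gamma p_0)\ge\cosh\rho\cosh d(q,\gamma p_0)$ and $d(p,\gamma p_0)\ge\rho+d(q,\gamma p_0)-\log4$. For $s>\delta_D$ therefore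
$$\sum_{\gamma\in\Gamma_D}e^{-s\,d(p,\gamma p_0)}\le C_s\,e^{-s\rho}\le C_s'\,\phi(p),$$
because $\sum_\gamma e^{-sd(q,\gamma p_0)}$ is bounded for $q\in\bar D$. Integrating over $\Gamma_D\backslash(P_0\cap\mathcal C)$ we find
$$\int_{P_0\cap\mathcal C}e^{-s\,d(p_0,p)}dA\le C_s'\int_{\Gamma_D\backslash(P_0\cap\mathcal C)}\phi\,dA\qquad(s>\delta_D).$$

So if the pushforward is locally finite, then $s_{P_0}\le\delta_D$. This is the exact point where the attempt stops. The set $P_0\cap\mathcal C$ has parts outside $\bar D$, about which $\Gamma_D$ tells us nothing, and if they make $s_{P_0}$ larger than $\delta_D$ the measure is infinite on a compact set.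

The way around is to drop the group. Run Patterson's construction directly on the set $P_0\cap\mathcal C$: weight the frames tangent to $P_0$ and pointing to $p_0$ by $e^{-s\,d(p_0,\cdot)}$, divide by the total weight over $\mathcal C$, and let $s\downarrow s_{P_0}$. Local finiteness is then built in by the normalization. What must be proved instead is that the limit does not fall back onto closed orbits, and this is where non-closedness and $s_0>\frac12$ enter.

## 4. Planes as unit vectors in $\mathbb R^{3,1}$

We use the hyperboloid model $\mathbb H^3\subset\mathbb R^{3,1}$, with form $\langle\cdot,\cdot\rangle$ and $\langle p,p\rangle=-1$ on $\mathbb H^3$. For $p\in\mathbb H^3$ put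
$$\|w\|_p^2=\langle w,w\rangle+2\langle w,p\rangle^2.\tag{4}$$
Writing $w=-\langle w,p\rangle p+w^\perp$ with $w^\perp\in p^\perp$, we see that $\|w\|_p^2=\langle w,p\rangle^2+\langle w^\perp,w^\perp\rangle$, a positive definite form. Clearly $\|gw\|_{gp}=\|w\|_p$. Moreover $\|w\|_{p'}\le e^{d(p,p')}\|w\|_p$, because a translation taking $p$ to $p'$ along the geodesic joining them is symmetric for $\|\cdot\|_p$ with eigenvalues $e^{\pm d(p,p')},1,1$.

Let $n_e$ be the unit normal of $\mathbb H^2$ and $n_g=gn_e$, a unit normal of $g\mathbb H^2$. As $H$ is connected and preserves $\mathbb H^2$, $n_{gh}=n_g$ for $h\in H$. For a plane $Q$ with unit normals $\pm n_Q$ put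
$$D_Q(g)=\min_\pm\|n_Q\mp n_g\|_{\pi(g)},\qquad\text{so}\quad D_{\gamma Q}(\gamma g)=D_Q(g).$$
This measures how far the frame $g$ is from being tangent to $Q$. For instance $|\langle n_Q,p\rangle|=\sinh d(p,Q)$, so $\|n_Q\|_p^2=1+2\sinh^2d(p,Q)$: a unit normal looks large from far away.

Fix a plane $P_0$ with unit normal $n_0$, and for a plane $Q$ put $w_Q=n_Q-\langle n_Q,n_0\rangle n_0\in n_0^\perp\cong\mathbb R^{2,1}$. For $p\in P_0$ we have $\langle n_0,p\rangle=0$, hence $|\langle w_Q,p\rangle|=\sinh d(p,Q)$. Also $w_Q=0$ if and only if $Q=P_0$. Finally $n_0$ is $\|\cdot\|_p$-orthogonal to $n_0^\perp$, and $n_Q\mp n_0$ differs from $w_Q$ by a multiple of $n_0$, so $\|n_Q\mp n_0\|_p\ge\|w_Q\|_p$.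

*Polar formula.* Let $p(r,\theta)=\cosh r\,p_0+\sinh r\,(\cos\theta\,e_1+\sin\theta\,e_2)$ be polar coordinates on $P_0$. For $w\in n_0^\perp$ put $A=\langle w,p_0\rangle$, $B(\theta)=\langle w,\cos\theta\,e_1+\sin\theta\,e_2\rangle$ and $\varphi=A+B$. Then $\langle w,p\rangle=A\cosh r+B\sinh r$, the radial component of $w$ at $p$ is $A\sinh r+B\cosh r$, and the angular one is $B'$. The sum of the first two squares is $\frac12e^{2r}(A+B)^2+\frac12e^{-2r}(A-B)^2$. As $\varphi'=B'$ and $\varphi''=-B$,
$$\|w\|_{p(r,\theta)}^2=\tfrac12e^{2r}\varphi^2+\tfrac12e^{-2r}\hat\varphi^2+\varphi'^2,\qquad\hat\varphi=A-B=\varphi+2\varphi'',\quad\varphi'''=-\varphi'.\tag{5}$$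

*The hull and its boundary planes.* $\Gamma\backslash\mathcal C$ is compact, and $\mathcal C$ is bounded by a locally finite $\Gamma$-invariant family of pairwise disjoint planes, the boundary planes. The open half-spaces beyond them are pairwise disjoint and form $\mathbb H^3\setminus\mathcal C$. There is $d_0>0$ such that distinct boundary planes are at distance $>2d_0$. Otherwise, translating by $\Gamma$, we would find $q_n$ in a fixed compact set, on boundary planes $Q_n$, with $d(q_n,Q_n')\to0$ for boundary planes $Q_n'\ne Q_n$. By local finiteness the pair is constant along a subsequence, and a limit of the $q_n$ lies on both planes, a contradiction.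

Let $\mathcal C_R$ be the closed $R$-neighborhood of $\mathcal C$, which is convex, and let $B_R\subset\Gamma\backslash G$ be the compact set of frames based in $\Gamma\backslash\mathcal C_R$. Every compact subset of $\Gamma\backslash G$ lies in some $B_R$.

## 5. Patterson weights on $P_0\cap\mathcal C$

Let $P_0$ and $s_0\in(\frac12,1]$ be as in Theorem A. Fix $p_0\in P_0\cap\operatorname{int}\mathcal C$; so $P_0$ is not a boundary plane. Fix $g_0\in G$ with $g_0j=p_0$, $g_0\mathbb H^2=P_0$, $n_{g_0}=n_0$, and fix $0<\eta<s_0-\frac12$. Constants $C$ do not depend on $s\in(s_0,2]$.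

**Step 1 (weights).** *We correct $e^{-sr}$ by a slowly varying factor so that the integral diverges at $s=s_0$.* Let $\alpha$ be the image of $dA|_{P_0\cap\mathcal C}$ under $d(p_0,\cdot)$. We claim that there is a continuous nondecreasing $k:[0,\infty)\to[1,\infty)$ such that

- for each $\eta'>0$: $k(a)\le C_{\eta'}e^{\eta'(a-b)}k(b)$ for $a\ge b\ge0$;
- $k(r+t)/k(r)\to1$ as $r\to\infty$ for each $t$;
- $\int ke^{-sr}d\alpha$ is finite for $s>s_0$ and infinite for $s=s_0$.

If $\int e^{-s_0r}d\alpha=\infty$, take $k=1$. Otherwise put $r_1=0$, $k(0)=1$, and inductively $k(r)=k(r_n)e^{(r-r_n)/n}$ on $[r_n,r_{n+1}]$, with $r_{n+1}\ge r_n+1$ so large that $\int_{r_n}^{r_{n+1}}ke^{-s_0r}d\alpha\ge1$. This is possible because $\int e^{-(s_0-1/n)r}d\alpha=\infty$. The slope of $\log k$ is at most $1$ everywhere and at most $1/n$ beyond $r_n$, which gives the first two properties. The first one gives finiteness for $s>s_0$, and divergence at $s_0$ holds by construction.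

Put $W(r)=W_s(r)=k(r)e^{-sr}$. Then, uniformly in $s\in(s_0,2]$,
$$W(a)\le Ce^{-(s-\eta)(a-b)}W(b)\ (a\ge b),\qquad W(a)\le C_cW(b)\ (a\ge b-c).\tag{6}$$
The first is the first property with $\eta'=\eta$. For the second, if $a\ge b$ use the first and $s-\eta>0$; if $b-c\le a\le b$, use $k(a)\le k(b)$ and $e^{-sa}\le e^{2c}e^{-sb}$. Put
$$I_R(s)=\int_{P_0\cap\mathcal C_R}W_s(d(p_0,p))\,dA(p),\qquad I=I_0.$$
Then $I(s)<\infty$ for $s>s_0$, and $I(s)\to\infty$ as $s\downarrow s_0$ by monotone convergence.

**Step 2 (Lemma 6: $I_R(s)\le C_RI(s)$).** *This makes the normalized measures bounded on every compact set.* Let $p\in P_0\cap\mathcal C_R\setminus\mathcal C$. It lies beyond exactly one boundary plane $E$. The segment from $p$ to its nearest point of $\mathcal C$ crosses $E\subset\mathcal C$, so $d(p,E)\le R$. As $p_0\in\operatorname{int}\mathcal C$ is on the other side of $E$, $\ell=P_0\cap E$ is a geodesic separating $p$ from $p_0$ in $P_0$. Let $\beta\in(0,\pi/2]$ be the angle between $P_0$ and $E$. For $q\in P_0$ we have $\sinh d(q,E)=\sin\beta\,\sinh d(q,\ell)$. So $p$ lies in the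 outer collar $\mathcal O_E$ of $\ell$ in $P_0$, of width $\omega_R=\operatorname{arcsinh}(\sinh R/\sin\beta)$.

Let $\mathcal I_E$ be the collar of $\ell$ in $P_0$ on the side of $p_0$, of width $\omega_0=\operatorname{arcsinh}(\sinh d_0/\sin\beta)\ge d_0$. Its points are within $d_0$ of $E$, on the inner side of $E$. They lie in $\mathcal C$: if $q\in\mathcal I_E$ were beyond another boundary plane $E'$, the shortest segment from $q$ to $E$ would cross $E'$, so $d(E,E')\le d_0$, a contradiction. For different $E$ the sets $\mathcal I_E$ are disjoint, since a common point would give $d(E,E')\le2d_0$.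

For $\lambda\ge1$ and $y\ge0$ we have $\sinh(y+\log\lambda)\ge\lambda\sinh y$, hence $\operatorname{arcsinh}(\lambda x)\le\operatorname{arcsinh}x+\log\lambda$. So $\omega_R\le\omega_0+c_R$ with $c_R=\log^+(\sinh R/\sinh d_0)$, where $c_R$ does not depend on $\beta$. Use Fermi coordinates $(x,u)$ along $\ell$, with $dA=\cosh u\,du\,dx$ and $p_0$ on the side $u>0$. Map $(x,-u)$, $0\le u\le\omega_0+c_R$, to $(x,u')\in\mathcal I_E$ with $u'=u\,\omega_0/(\omega_0+c_R)$. Then $0\le u-u'\le c_R$, so $\cosh u\le e^{c_R}\cosh u'$, and $du\le(1+c_R/d_0)du'$. Since $p_0$ is on the side $u>0$, it is at least as close to $(x,u)$ as to its mirror image $(x,-u)$. Hence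
$$d(p_0,(x,u'))\le d(p_0,(x,u))+c_R\le d(p_0,(x,-u))+c_R.$$
By the second part of (6), $\int_{\mathcal O_E}W\,dA\le C_R\int_{\mathcal I_E}W\,dA$. Sum over $E$; since the $\mathcal I_E$ are disjoint and contained in $P_0\cap\mathcal C$, we get $I_R\le(1+C_R)I$. $\square$

**Step 3 (the limit measure).** *We define $\mu$.* Let $k_\theta\in\mathrm{SO}(2)<H$ be the rotation by $\theta$. For $s>s_0$ and $f\in C_c(\Gamma\backslash G)$ set
$$\mu_s(f)=\int_0^\infty\!\!\int_0^{2\pi}W_s(r)\sinh r\,f([g_0k_\theta a_{-r}])\,d\theta\,dr.\tag{7}$$
The base point $\pi(g_0k_\theta a_{-r})$ is the point of $P_0$ at distance $r$ from $p_0$ on a ray whose direction rotates with $\theta$. We label directions so that it is $p(r,\theta)$. As $dA=\sinh r\,dr\,d\theta$, we have $\mu_s(B_R)=I_R(s)\le C_RI(s)$ and $\mu_s(B_0)=I(s)$. Hence along some sequence $s_n\downarrow s_0$ the measures $\mu_{s_n}/I(s_n)$ converge vaguely to a locally finite measure $\mu$, and $\mu(B_0)\ge1$ because $B_0$ is compact. For each $T$ the part $r\le T$ of (7) is $O_T(1)=o(I(s))$, so it does not contribute to $\mu$.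

**Step 4 ($U$-invariance).** *Far circles in $P_0$ are nearly horocycles.* Let $t\in\mathbb R$ and $\varepsilon=e^{-r}t$. Write $u_\varepsilon=k_\psi a_\tau u^-_\sigma$ by the Iwasawa decomposition $H=\mathrm{SO}(2)AU^-$, where $u^-_\sigma=\begin{pmatrix}1&0\\\sigma&1\end{pmatrix}$ and $\psi,\tau,\sigma=O(\varepsilon)$ depend on $r$ but not on $\theta$. Since $a_ru^-_\sigma a_{-r}=u^-_{e^{-r}\sigma}$, (1) gives
$$g_0k_\theta a_{-r}u_t=g_0k_\theta u_\varepsilon a_{-r}=g_0k_{\theta+\psi}a_{-r}b_r,\qquad b_r=a_\tau u^-_{e^{-r}\sigma}\to e\quad(r\to\infty).$$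
Given $f\in C_c$ and $\epsilon>0$, choose $r_1$ and $R'$ with $|f(xb_r)-f(x)|\le\epsilon1_{B_{R'}}(x)$ for $r\ge r_1$. Shifting $\theta$ by $\psi(r)$ we get $|\mu_s(f(\cdot\,u_t))-\mu_s(f)|\le\epsilon\,\mu_s(B_{R'})+O_{r_1}(1)\le\epsilon C_{R'}I(s)+o(I(s))$. Divide by $I(s_n)$, let $n\to\infty$, then $\epsilon\to0$. So $\mu$ is $U$-invariant.

**Step 5 (scaling and support).** *We check the exponent and that $\mu$ lives on $\operatorname{RF}_+M$.* Substituting $r\mapsto r+t$,
$$\mu_s(f(\cdot\,a_t))=\int_{r\ge\max(-t,-t+0)}\!\int_0^{2\pi} W(r+t)\sinh(r+t)\,f([g_0k_\theta a_{-r}])\,d\theta\,dr,$$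
and $\frac{W(r+t)\sinh(r+t)}{W(r)\sinh r}-e^{(1-s)t}\to0$ as $r\to\infty$, uniformly in $s\in(s_0,2]$, by the second property of $k$. The bounded range of $r$ does not matter, so $\mu(f(\cdot\,a_t))=e^{(1-s_0)t}\mu(f)$, that is, $(R_{a_t})_*\mu=e^{(1-s_0)t}\mu$.

If $[g]\in\operatorname{supp}\mu$, there are $r_n\to\infty$, $\gamma_n\in\Gamma$ and $k_n\in\mathrm{SO}(2)$ with $g_n=\gamma_ng_0k_na_{-r_n}\to g$. Then $\gamma_np_0=\gamma_ng_0k_nj=g_na_{r_n}j\to g^+$, so $g^+\in\Lambda$. Hence $\operatorname{supp}\mu\subset\operatorname{RF}_+M$.

Steps 1–5 have not used that $P_0$ is not closed. If $P_0$ is closed, then $\mu$ is carried by the closed orbit of frames tangent to $P_0$ and by $\operatorname{RF}_+M$. By the uniqueness in Section 1 and the ergodic decomposition of Section 7, it is then a multiple of that orbit's Burger–Roblin measure. So everything depends on the next section.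

## 6. The limit measure gives no mass to $xHN$

**Proposition 7.** $\mu(xHN)=0$ for every closed orbit $xH$ with $x\in\operatorname{RF}_+M$.

Let $\mathcal Q$ be the family of planes of $xH$. It is $\Gamma$-invariant and locally finite by Lemma 5(a), and $P_0\notin\mathcal Q$ since $P_0$ is not closed. As $N=U\{v_y\}$, we have $xHN=\bigcup_yxHv_y$. So it suffices to show $\mu(E)=0$ for the compact sets $E=B_R\cap\bigcup_{|y|\le Y}xHv_y$. The plan: flowing a point of $E$ by $a_T$ makes it $e^{-T}$-close to being tangent to a plane of $\mathcal Q$, so $\mu(E)$ is controlled by how much of $P_0\cap\mathcal C_{R+1}$ is nearly tangent to planes of $\mathcal Q$. This is small because $P_0$ itself is not one of them.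

**Step 1 (from $E$ to near tangency).** *We enclose $E$ in open sets described by $D_Q$.* Let $g$ be a lift of a point of $E$. Then $g=g_1hv_y$ with $h\in H$, $|y|\le Y$ and $g_1\mathbb H^2=Q\in\mathcal Q$. By (1), $ga_T=g_1ha_Tv_{e^{-T}y}$. Since $g_1ha_Tn_e=g_1n_e=\pm n_Q$, applying $(ga_T)^{-1}$ gives
$$D_Q(ga_T)\le\|v_{e^{-T}y}^{-1}n_e-n_e\|_j\le C_1Ye^{-T}$$
for $T$ large. Hence $E$ lies in the open set
$$O_T=\{[g]:d(\pi(g),\mathcal C)<R+1,\ \exists\,Q\in\mathcal Q:\ D_Q(ga_T)<\varepsilon\},\qquad\varepsilon=2C_1(Y+1)e^{-T}.$$

**Step 2 (reduction to a planar integral).** *We express $\mu_s(O_T)$ through the geometry of $P_0$.* Let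
$$S_\varepsilon=\{(r,\theta):p(r,\theta)\in\mathcal C_{R+1},\ \exists\,Q\in\mathcal Q:\ \|w_Q\|_{p(r,\theta)}<\varepsilon\},\qquad J_\varepsilon=\iint_{S_\varepsilon}W(r)e^r\,dr\,d\theta.$$
If $[g_0k_\theta a_{-r}]\in O_T$ and $r\ge T$, then $g_0k_\theta a_{-r}a_T=g_0k_\theta a_{-(r-T)}$ has normal $n_0$ and base point $p'=p(r-T,\theta)$. The point $p'$ lies on the segment from $p_0$ to $p(r,\theta)$, so it is in $\mathcal C_{R+1}$ by convexity. For some $Q\in\mathcal Q$ we have $\|w_Q\|_{p'}\le\|n_Q\mp n_0\|_{p'}<\varepsilon$. Thus $(r-T,\theta)\in S_\varepsilon$. Replacing $r$ by $r+T$ and using $W(r+T)\le Ce^{-(s-\eta)T}W(r)$ and $\sinh(r+T)\le e^{T}e^r$,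
$$\mu_s(O_T)\le O_T(1)+Ce^{(1-s+\eta)T}J_\varepsilon.\tag{8}$$

**Step 3 (the claim $J_\varepsilon\le C\varepsilon^{s-\eta}I(s)$ for small $\varepsilon$).** *This is the main estimate; it trades near tangency for a thin set of directions.*

*Choice of a threshold.* The planes $Q\in\mathcal Q$ with $\|w_Q\|_{p_0}\le1$ satisfy $\sinh d(p_0,Q)\le1$, so they meet a fixed ball and are finitely many. Each has $w_Q\ne0$ since $Q\ne P_0$. Hence there is $\rho\in(0,e^{-1}]$ with $\|w_Q\|_{p_0}>\rho$ for all $Q\in\mathcal Q$. This is where non-closedness is used. Let $\varepsilon\le\rho/8$.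

Let $(r,\theta)\in S_\varepsilon$ via $Q$. Along the ray, $\|w_Q\|$ starts above $\rho$ and is below $\varepsilon$ at $r$; let $r'<r$ be the last value with $\|w_Q\|_{p(r',\theta)}=\rho$. Since the norm changes by at most the factor $e^{d}$ over distance $d$, $r-r'\ge\log(\rho/\varepsilon)$. By convexity $p(r',\theta)\in\mathcal C_{R+1}$. Put $\mathsf j=\lfloor r'\rfloor$ and $\mathsf t=\lfloor r\rfloor-\mathsf j$, so $\mathsf t\ge\log(\rho/\varepsilon)-1>0$.

*For given $(Q,\mathsf j,\mathsf t)$ the angles form a thin set.* Apply (5) to $w=w_Q$. At $(r,\theta)$: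
$$|\varphi(\theta)|\le\sqrt2\,\varepsilon e^{-r}\le\sqrt2\,\varepsilon e^{-\mathsf j-\mathsf t}=:h,\qquad|\varphi'(\theta)|\le\varepsilon.$$
At $(r',\theta)$ we have $\frac12e^{2r'}\varphi^2\le\frac12e^{2r}\varphi^2\le\varepsilon^2$, so $\frac12e^{-2r'}\hat\varphi^2\ge\rho^2-2\varepsilon^2\ge\rho^2/2$ and $|\hat\varphi(\theta)|\ge\rho e^{r'}\ge\rho e^{\mathsf j}$. As $|\varphi|\le\sqrt2\,\rho/8\le\rho e^{\mathsf j}/2$ and $2\varphi''=\hat\varphi-\varphi$,
$$|\varphi''(\theta)|\ge\tfrac12(|\hat\varphi|-|\varphi|)\ge\tfrac14\rho e^{\mathsf j}\ge2\varepsilon\ge2|\varphi'(\theta)|.$$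
Since $\varphi'''=-\varphi'$, $\varphi''(\theta+\Delta)=\varphi''(\theta)\cos\Delta-\varphi'(\theta)\sin\Delta$. As $\cos\frac12-\frac12\sin\frac12>\frac12$, on any arc of length at most $\frac12$ containing such a $\theta$ the function $\varphi''$ has constant sign and $|\varphi''|\ge\kappa:=\rho e^{\mathsf j}/8$.

On an interval of length $L$ on which this holds, comparing the endpoints with the midpoint $m$, $|\varphi(m+\frac L2)+\varphi(m-\frac L2)-2\varphi(m)|\ge\kappa L^2/4$, so the oscillation of $\varphi$ is at least $\kappa L^2/8$. By convexity or concavity $\{|\varphi|\le h\}$ is, on such an arc, a union of at most two intervals. Each has oscillation at most $2h$, hence length at most $4\sqrt{h/\kappa}$. So on such an arc $|\{|\varphi|\le h\}|\le8\sqrt{h/\kappa}$. Covering the circle by $13$ arcs of length at most $\frac12$, the admissible $\theta$ for $(Q,\mathsf j,\mathsf t)$ have total measure at most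
$$C\sqrt{\varepsilon e^{-\mathsf j-\mathsf t}/e^{\mathsf j}}=C\varepsilon^{1/2}e^{-\mathsf j-\mathsf t/2}.$$

*Summation over $\mathsf t$.* For $r\in[\mathsf j+\mathsf t,\mathsf j+\mathsf t+1]$, (6) gives $W(r)e^r\le Ce^{\mathsf j+\mathsf t}e^{-(s-\eta)\mathsf t}W(\mathsf j)$. Let $\mathcal Q_{\mathsf j}$ be the set of $Q$ that occur with $\mathsf j$. Then
$$J_\varepsilon\le C\sum_{\mathsf j}W(\mathsf j)\,\#\mathcal Q_{\mathsf j}\sum_{\mathsf t\ge\log(\rho/\varepsilon)-1}\varepsilon^{1/2}e^{(\frac12-s+\eta)\mathsf t}\le C\varepsilon^{s-\eta}\sum_{\mathsf j}W(\mathsf j)\,\#\mathcal Q_{\mathsf j}.$$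
The geometric series converges uniformly in $s$ because $s-\eta>s_0-\eta>\frac12$, and its sum is at most $C\varepsilon^{1/2}(\varepsilon/\rho)^{s-\eta-\frac12}$.

*Counting planes by area.* For $Q\in\mathcal Q_{\mathsf j}$ choose $p'=p'_{Q,\mathsf j}\in P_0\cap\mathcal C_{R+1}$ with $\mathsf j\le d(p_0,p')\le\mathsf j+1$ and $\|w_Q\|_{p'}=\rho$. Let $\mathcal D_{Q,\mathsf j}\subset P_0\cap\mathcal C_{R+2}$ be the unit disk about $p'$. On it $\|w_Q\|\le e\rho\le1$, and by (6) $W(\mathsf j)\le C\int_{\mathcal D_{Q,\mathsf j}}W\,dA$. A point $p''\in P_0\cap\mathcal C_{R+2}$ lies in boundedly many of these disks. Indeed $\mathsf j-1\le d(p_0,p'')\le\mathsf j+2$ leaves at most $5$ values of $\mathsf j$; and $\sinh d(p'',Q)\le\|w_Q\|_{p''}\le1$, so $Q$ meets the unit ball about $p''$. Local finiteness of $\mathcal Q$ and cocompactness of $\Gamma$ on $\mathcal C_{R+2}$ bound the number of such $Q$. So $\sum_{\mathsf j}W(\mathsf j)\#\mathcal Q_{\mathsf j}\le C\,I_{R+2}(s)\le CI(s)$ by Lemma 6, and the claim is proved.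

**Step 4 (conclusion).** *We let $n\to\infty$ and then $T\to\infty$.* As $O_T$ is open, by (8) and Step 3,
$$\mu(E)\le\mu(O_T)\le\liminf_n\frac{\mu_{s_n}(O_T)}{I(s_n)}\le Ce^{(1-s_0+\eta)T}\varepsilon^{s_0-\eta}\le Ce^{(1-2s_0+2\eta)T},$$
where $C$ does not depend on $T$. Since $\eta<s_0-\frac12$, this tends to $0$ as $T\to\infty$. $\square$

The square root in Step 3 is the price for planes $Q$ to which $P_0$ is almost tangent in the worst way, with $\varphi$ having a double zero. The hypothesis $s_0>\frac12$ is exactly what pays for it.

## 7. Ergodic components, and the end of the proof of Theorem A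

**Step 1 (singularity).** *We separate $\mu$ from $m^{\rm BR}$.* By Section 5, $\mu$ scales with exponent $1-s_0$, and $1-s_0\ne2-\delta$ because $s_0\ne\delta-1$. By Lemma 3 there is a Borel set $A$ with $\mu(A)=0$ and $m^{\rm BR}(A^c)=0$.

**Step 2 (decomposition).** *We write $\mu$ as an integral of locally finite ergodic measures.* Let $h>0$ be continuous on $\Gamma\backslash G$ with $\mu(h)=1$. Let $K$ be the set of $U$-invariant locally finite measures $\nu\ge0$ with $\nu(h)\le1$. In the vague topology $K$ is convex, metrizable and compact: $\nu(L)\le1/\min_Lh$ for compact $L$, and invariance and $\nu(h)\le1$ pass to vague limits. Let $\nu\ne0$ be an extreme point of $K$. Then $\nu(h)=1$, since otherwise $\nu$ is a proper convex combination of $0$ and $\nu/\nu(h)$. If $\nu=\nu_1+\nu_2$ with non-zero $U$-invariant $\nu_i$, put $t=\nu_1(h)\in(0,1)$; then $\nu=t(\nu_1/t)+(1-t)(\nu_2/(1-t))$, so $\nu_1=t\nu$. Apply this to the restrictions of $\nu$ to a $U$-invariant set and to its complement: if both had positive measure, the first restriction would equal $t\nu$ and would charge the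 complement, which is absurd. So $\nu$ is $U$-ergodic.

By Choquet's theorem there is a Borel probability measure $\mathbf m$ on $K$, carried by the extreme points, with $\mu(f)=\int\nu(f)\,d\mathbf m(\nu)$ for $f\in C_c$, hence for all Borel $f\ge0$. From $\mu(h)=1$ and $\nu(h)\le1$ we get $\nu(h)=1$, so $\nu\ne0$, for $\mathbf m$-almost every $\nu$.

**Step 3 (almost every component is exotic).** *We transfer null sets from $\mu$ to its components.* For $\mathbf m$-almost every $\nu$ the following hold. The measure $\nu$ is locally finite, $U$-ergodic and carried by $\operatorname{RF}_+M$. Also $\nu(A)=0$, so $\nu$ is not a multiple of $m^{\rm BR}$. By Proposition 7 and the countability in Lemma 5(b), $\nu(xHN)=0$ for every closed $xH$ with $x\in\operatorname{RF}_+M$; since $(R_v)_*m^{\rm BR}_{xH}$ is carried by $xHv\subset xHN$, $\nu$ is not a multiple of it. So $\nu$ is exotic.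

Its support is not of the form $\operatorname{RF}_+M\cap xHv$ with $xH$ closed: if this set is non-empty, $x$ can be taken in $\operatorname{RF}_+M$, because $N$ preserves $g^+$, and then $\nu(xHv)=0$. By the support classification $\operatorname{supp}\nu=\operatorname{RF}_+M$. This proves Theorem A. $\blacksquare$

## 8. Two arithmetic pieces glued along a common surface

For Theorem B we need a non-closed plane with $s_{P_0}>\frac12$ and $s_{P_0}\ne\delta-1$; we shall get $s_{P_0}>\max(\frac12,\delta-1)$. Arithmetic supplies planes with large exponent, but if $\Gamma$ sits inside one arithmetic group, a rational plane is closed: its translates have integral normals of bounded norm, so they are locally finite, so the set of frames tangent to them is closed. We therefore glue two arithmetic pieces along a common totally geodesic surface, in such a way that a plane which is rational in the first piece continues as an irrational plane in the second. Two points need care: the exponent of $\Gamma$ must stay away from $2$ while the exponent of the plane goes to $1$ (Sections 9 and 10), and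 irrationality must really prevent closedness (Section 11).

**Step 1 (the forms).** *We choose two anisotropic forms sharing a ternary subform.* Let
$$q_0=-7x_0^2+x_1^2+x_2^2,\qquad q_1=q_0+x_3^2,\qquad q_2=q_0+17x_3^2.$$
Both $q_1,q_2$ are anisotropic over $\mathbb Q$. Since $17\equiv1\pmod8$, a primitive integral zero would give $x_1^2+x_2^2+x_3^2\equiv7x_0^2\pmod8$. If $x_0$ is odd, the right side is $7$ mod $8$, which is not a sum of three squares mod $8$. If $x_0$ is even, $x_1^2+x_2^2+x_3^2\equiv0\pmod4$ forces all $x_k$ to be even, a contradiction.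

Let $\Gamma_i(m)$ be the group of $\gamma\in O(q_i,\mathbb Z)$ with $\gamma\equiv1$ mod $m$ that preserve the upper sheet $\{q_i=-1,x_0>0\}$. For $m\ge3$ it is torsion-free (Minkowski), orientation preserving (since $\det=\pm1\equiv1$ mod $m$), and a cocompact lattice (Borel–Harish-Chandra, Godement). For rational $a$ with $q_i(a)>0$, $a^\perp$ is a plane on which its stabilizer acts cocompactly, for the same reason. Two distinct rational planes $a^\perp,b^\perp$ cross if $\langle a,b\rangle^2<q_i(a)q_i(b)$ and are otherwise ultraparallel: equality with $a,b$ not proportional would make $a-\frac{\langle a,b\rangle}{q_i(b)}b$ a non-zero rational isotropic vector.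

**Step 2 (walls).** *We choose planes along which to cut.* Let $\Pi=e_3^\perp$, let $\tau$ be the reflection $x_3\mapsto-x_3$, which normalizes $\Gamma_i(m)$, and let
$$s_1=e_0+2e_2+2e_3\ \ (q_1(s_1)=-7+4+4=1),\qquad s_2=e_0+e_3\ \ (q_2(s_2)=-7+17=10).$$
Let $m_0=100$ and
$$\mathcal P_i(m)=\{\gamma\Pi:\gamma\in\Gamma_i(m)\},\qquad\mathcal S_i=\{\gamma s_i^\perp,\ \gamma(\tau s_i)^\perp:\gamma\in\Gamma_i(m_0)\}.$$
These families are locally finite, as their members have integral normals of bounded norm.

**Lemma 8.** (i) The planes in $\mathcal P_i(m_0)\cup\mathcal S_i$ are pairwise ultraparallel or equal, the three $\Gamma_i(m_0)$-orbits are distinct, and if $\gamma\in\Gamma_i(m_0)$ preserves the plane $a^\perp$ with $a\in\{e_3,s_i,\tau s_i\}$, then $\gamma a=a$; so stabilizers preserve sides. (ii) With $b=e_1+e_3$ ($q_1(b)=2$), the plane $b^\perp$ is disjoint from all planes of $\mathcal S_1$ and crosses $\Pi$. (iii) Every component $Z$ of $\mathbb H^3\setminus\bigcup(\mathcal P_i(m_0)\cup\mathcal S_i)$ has a plane of $\mathcal S_i$ in its boundary.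

*Proof.* (i) For $a,c\in\{e_3,s_i,\tau s_i\}$ and $\gamma\in\Gamma_i(m_0)$ we have $\langle a,\gamma c\rangle\equiv\langle a,c\rangle$ mod $100$. For $i=1$ all norms are $1$ and the values $\langle a,c\rangle$ are $1$, $\pm2$, and $\langle s_1,\tau s_1\rangle=-7+4-4=-7$. Crossing would require the integer $\langle a,\gamma c\rangle$ to be $0$, which is impossible mod $100$. For $i=2$:

- $\langle e_3,e_3\rangle=17$, while crossing needs $|\langle e_3,\gamma e_3\rangle|<17$;
- $\langle e_3,s_2\rangle=17$ and $\langle e_3,\tau s_2\rangle=-17$, while crossing needs absolute value $<\sqrt{170}<14$;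
- $\langle s_2,s_2\rangle=\langle\tau s_2,\tau s_2\rangle=10$, while crossing needs absolute value $<10$;
- $\langle s_2,\tau s_2\rangle=-7-17=-24$, while crossing needs absolute value $<10$.

No integer in these residue classes mod $100$ is small enough, so there are no crossings. Equality of planes means $\gamma c$ is proportional to $a$, so $\langle a,\gamma c\rangle=\pm\sqrt{q_i(a)q_i(c)}$. For $a\ne c$ this would require $\pm1\equiv\pm2$ or $\pm1\equiv-7$ mod $100$ ($i=1$), or an integer equal to $\pm\sqrt{170}$, or $\pm10\equiv-24$ mod $100$ ($i=2$), all impossible. For $a=c$ the minus sign would give $2q_i(a)\equiv0$ mod $100$ with $2q_i(a)\in\{2,34,20\}$, impossible. So $\gamma a^\perp=a^\perp$ implies $\gamma a=a$.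

(ii) $\langle b,\gamma s_1\rangle\equiv2$ and $\langle b,\gamma\tau s_1\rangle\equiv-2$ mod $100$, whereas meeting requires absolute value $\le\sqrt2$. And $\langle b,e_3\rangle=1<\sqrt2$.

(iii) Let $Z'$ be the convex component of $\mathbb H^3\setminus\bigcup\mathcal P_i(m_0)$ containing $Z$. If $Z'$ contains a plane of $\mathcal S_i$, then the first plane of $\mathcal S_i$ met by a segment in $Z'$ from $Z$ to that plane is in $\partial Z$. So it suffices that every $Z'$ contains a plane of $\mathcal S_i$. By (i) every plane of $\mathcal S_i$ lies in some component of $\mathbb H^3\setminus\bigcup\mathcal P_i(m_0)$. The group generated by $\Gamma_i(m_0)$ and $\tau$ preserves $\mathcal P_i(m_0)$ and $\mathcal S_i$. It is transitive on these components, since components adjacent along $\gamma\Pi$ are swapped by the reflection $\gamma\tau\gamma^{-1}$, and any two components are joined by a chain of adjacent ones. $\square$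

**Step 3 (the two pieces).** *We cut out compact manifolds that share a boundary surface.* Let $m$ be a multiple of $100$. Then $\mathcal P_i(m)\subset\mathcal P_i(m_0)$, and $\Gamma_i(m)$ preserves $\mathcal P_i(m)\cup\mathcal S_i$. By Lemma 8(i) the stabilizer of $\Pi$ in $\Gamma_i(m)$ fixes $e_3$, so it is $\Gamma_0(m)\oplus1$, where $\Gamma_0(m)$ is the corresponding congruence group of $q_0$. It is the same group for $i=1,2$. Realize both hyperbolic spaces with the form $q_0+y^2$, where $y=x_3$ for $i=1$ and $y=\sqrt{17}\,x_3$ for $i=2$. Then $\Pi=\{y=0\}$ in both.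

Let $X_1,X_2$ be components of $\mathbb H^3\setminus\bigcup(\mathcal P_i(m)\cup\mathcal S_i)$, for $i=1,2$ respectively, adjacent to $\Pi$ on opposite sides; there are two such choices. Let $\Delta_i=\operatorname{Stab}_{\Gamma_i(m)}(X_i)$. It contains $\Gamma_0(m)$, which preserves $\Pi$ and its sides. By Lemma 4, applied to $\Gamma_i(m)$ and the translates of $\bar X_i$, $\Delta_i$ acts cocompactly on $\bar X_i$, and it acts freely. So $Y_i=\Delta_i\backslash\bar X_i$ is a compact oriented hyperbolic manifold with totally geodesic boundary, and $\Sigma=\Gamma_0(m)\backslash\Pi$ is one of its boundary components. Glue along $\Sigma$ by the identity: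
$$Y=Y_1\cup_\Sigma Y_2,$$
a compact connected oriented hyperbolic manifold with totally geodesic boundary. The boundary is non-empty: a component $Z\subset X_i$ as in Lemma 8(iii) has a plane of $\mathcal S_i$ in its boundary, and that plane is in $\partial X_i$ and is not a translate of $\Pi$, so it is not glued.

**Step 4 (development).** *We realize the universal cover of $Y$ as a convex set tiled by copies of $\bar X_1$ and $\bar X_2$.* Let $\mathcal Y$ be a connected, simply connected, complete manifold locally isometric to closed convex subsets of $\mathbb H^3$ with non-empty interior. It is a complete locally compact length space, so any two points are joined by a minimizing geodesic. The developing map sends it to a local geodesic, hence to a geodesic of $\mathbb H^3$ of the same length. So the developing map is an isometric embedding onto a closed convex set.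

Apply this to the universal cover of $Y$; call the image $\mathcal C$ for the moment (we show below that it is the hull), and let $\Gamma<G$ be the holonomy group, isomorphic to $\pi_1(Y)$. $\Gamma$ acts freely and properly discontinuously on $\mathcal C$ with quotient $Y$. It is discrete: if $\gamma_n\to1$, then $\gamma_np\to p$ for $p\in\mathcal C$, so $\gamma_n=1$ eventually. It is torsion-free: a finite-order element fixes a point of the closed convex invariant set $\mathcal C$.

Let $C_i$ be a component of the preimage of $Y_i$ in the universal cover of $Y$. The universal cover of $C_i$ is a universal cover of $Y_i$, hence isometric to the convex set $\bar X_i$. By the first paragraph its developing map is injective. But it factors through $C_i$, so $C_i$ is simply connected, and $C_i\to Y_i$ is the universal cover, with deck group corresponding to $\Delta_i$. Normalize so that some $C_1$ develops identically onto $\bar X_1$ with group $\Delta_1$, and let $C_2$ be the component adjacent to it along $\Pi$. As the gluing is the identity of $\Gamma_0(m)\backslash\Pi$ and $\Gamma_0(m)\le\Delta_2$,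 $C_2$ develops onto $g\bar X_2$ with group $g\Delta_2g^{-1}$, for an isometry $g$ that is the identity on $\Pi$ and puts $gX_2$ on the side of $\Pi$ opposite to $X_1$. Since $X_2$ is already on that side, $g=1$. Thus $\mathcal C$ is tiled by the $\Gamma$-translates of $\bar X_1,\bar X_2$, the tiling is locally finite, $\Delta_1,\Delta_2\le\Gamma$, and
$$\operatorname{Stab}_\Gamma(X_i)=\Delta_i.\tag{9}$$

**Step 5 ($M=\Gamma\backslash\mathbb H^3$ is rigid acylindrical).** *We identify $\mathcal C$ with the hull of $\Lambda$.* Clearly $\operatorname{hull}(\Lambda)\subset\mathcal C$, as $\mathcal C$ is closed, convex and $\Gamma$-invariant. The boundary planes of $\mathcal C$ have cocompact stabilizers, so their boundary circles lie in $\Lambda$ and they lie in $\operatorname{hull}(\Lambda)$. Let $p\in\mathcal C$ and take any line through $p$. In each of its two directions it either hits a boundary plane of $\mathcal C$, or stays in $\mathcal C$ and then ends in $\Lambda$ because $\Gamma\backslash\mathcal C$ is compact. So $p\in\operatorname{hull}(\Lambda)$. Hence $\Gamma$ is convex cocompact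 and non-elementary (it contains closed surface groups), $M$ has convex core $Y$ and infinite volume, and $M$ is rigid acylindrical.

## 9. A bound for $\delta(\Gamma)$ independent of the level

**Proposition 9.** There is $\delta_*\in[1,2)$, independent of $m$ and of the choice of $X_1,X_2$, with $\delta(\Gamma)\le\delta_*$.

The idea is to bound the bottom of the spectrum of $M$ from below by cutting $M$ into pieces that cover pieces of level $m_0$, each containing a full funnel.

**Step 1 (tiling $\mathbb H^3$).** *We describe the pieces.* For a component $Z$ as in Lemma 8(iii), let $Z^+$ be the union of $\bar Z$ and the half-spaces beyond its boundary planes in $\mathcal S_i$. Each $X_i$ is, up to a null set, a union of such $Z$. The planes of $\mathcal S_i$ in $\partial X_i$ are not glued, so their translates are boundary planes of $\mathcal C$. Each boundary plane of $\mathcal C$ is a $\Gamma$-translate of a plane of $\mathcal S_i$ or of $\mathcal P_i(m)$ in $\partial X_i$, and is adjacent to one tile and one translate of a $Z$ only. So $\mathbb H^3$ is tiled, in a locally finite way,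 by the translates $\gamma Z^+$ ($\gamma\in\Gamma$, $Z\subset X_i$) and the half-spaces beyond the boundary planes of $\mathcal C$ coming from $\mathcal P_i(m)$. An element of $\Gamma$ preserving $Z^+$ preserves $Z^+\cap\mathcal C=\bar Z$, hence preserves $X_i$. By (9) it lies in $\Delta_i$, hence in $\operatorname{Stab}_{\Gamma_i(m_0)}(Z)$. So, up to null sets, $M$ is a finite disjoint union of sets $\Theta\backslash Z^+$ with $\Theta\le\operatorname{Stab}_{\Gamma_i(m_0)}(Z)$, and of one-sided Fuchsian funnels.

**Step 2 (funnels).** *A funnel has a Poincaré inequality without boundary condition.* The metric is $d\rho^2+\cosh^2\!\rho\,ds^2$, $\rho\ge0$, with $ds^2$ the metric of the boundary surface. Let $f$ be Lipschitz of bounded support, with no condition at $\rho=0$, and put $u=f\cosh\rho$. Then $f_\rho\cosh\rho=u'-u\tanh\rho$. Expanding and integrating $-2uu'\tanh\rho=-(u^2)'\tanh\rho$ by parts, where the boundary term vanishes since $\tanh0=0$,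
$$\int_0^\infty f_\rho^2\cosh^2\!\rho\,d\rho=\int u'^2\,d\rho+\int u^2(\operatorname{sech}^2\rho+\tanh^2\rho)\,d\rho\ge\int u^2\,d\rho=\int f^2\cosh^2\!\rho\,d\rho.$$
So $\int|\nabla f|^2\ge\int f^2$ on a funnel.

**Step 3 (pieces of level $m_0$).** *We get a positive constant for each $Z$.* Let $\hat Z=\operatorname{Stab}_{\Gamma_i(m_0)}(Z)\backslash Z^+$. By Lemma 4 and Lemma 8 it is a compact connected manifold $\operatorname{Stab}(Z)\backslash\bar Z$ with funnels attached along the non-empty part of its boundary that comes from $\mathcal S_i$. Let $c_Z$ be the infimum of the Rayleigh quotients $\int|\nabla f|^2/\int f^2$ of non-zero compactly supported Lipschitz functions on $\hat Z$, with no boundary condition. Then $c_Z>0$. Otherwise take $\|f_n\|=1$, $\|\nabla f_n\|\to0$. By Step 2, $f_n\to0$ in $H^1$ of the funnels. On the compact connected part, by Rellich's theorem, a subsequence of $f_n$ converges in $H^1$ to a constant, non-zero as the whole norm is carried there in the limit. The traces on the non-empty common boundary contradict each other.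

**Step 4 (covers and conclusion).** *We lift the constants to $M$.* Let $f$ be Lipschitz with compact support on a cover $\Theta\backslash Z^+$ of $\hat Z$, and put $F=(\sum_{\text{fiber}}f^2)^{1/2}$ on $\hat Z$. Then $F$ is Lipschitz with compact support, $\int F^2=\int f^2$, and by Cauchy–Schwarz $|\nabla F|^2\le\sum_{\text{fiber}}|\nabla f|^2$. So $\int|\nabla f|^2\ge c_Z\int f^2$. There are finitely many $Z$ modulo $\Gamma_i(m_0)$, $i=1,2$. Put $c_0=\min(1,\min_Zc_Z)>0$, which depends only on $m_0$. A compactly supported Lipschitz function on $M$ restricts to such functions on the pieces of Step 1, since the tiling is locally finite. Adding up, the bottom of the spectrum satisfies $\lambda_0(M)\ge c_0$. By Sullivan (J. Differential Geom. 25 (1987)), $\lambda_0(M)=\delta(2-\delta)$ if $\delta\ge1$, and then $(\delta-1)^2\le1-c_0$. So in all cases $\delta(\Gamma)\le\delta_*:=1+\sqrt{1-c_0}<2$. $\square$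

## 10. Surfaces with exponent close to $1$ inside the first piece

Let $\tilde F=b^\perp$ with $b=e_1+e_3$ as in Lemma 8(ii). We cut the closed surface covered by $\tilde F$ along its intersections with $\mathcal P_1(m)$, and show that for large $m$ the cuts are so short compared to the area that some piece has exponent near $1$.

**Step 1 (the cutting lines).** *We describe $\tilde F\cap\bigcup\mathcal P_1(m)$ arithmetically.* Let $\Phi=\operatorname{Stab}_{\Gamma_1(m_0)}(\tilde F)$. It fixes $b$, since $-b\not\equiv b$ mod $100$, so it acts faithfully and orientation-preservingly on $\tilde F$; and it acts cocompactly. Let $\Phi_m=\Phi\cap\Gamma_1(m)$, normal of finite index in $\Phi$. If $w\in\Gamma_1(m)e_3$ and $w^\perp$ meets $\tilde F$, then $|\langle b,w\rangle|<\sqrt2$ (the planes are distinct, since $q_1(b)/q_1(w)=2$ is not a rational square) and $\langle b,w\rangle\equiv1$ mod $m$, so $\langle b,w\rangle=1$. Let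
$$\mathcal W=\{w\in\mathbb Z^4:q_1(w)=1,\ \langle b,w\rangle=1\},\qquad\ell_w=w^\perp\cap\tilde F,$$
a locally finite family of geodesics. The lines $\ell_w$ with $w\in\mathcal W\cap\Gamma_1(m)e_3$ are exactly the intersections of $\tilde F$ with planes of $\mathcal P_1(m)$, and they are pairwise disjoint by Lemma 8(i). Their image $\mathcal L_m$ in the closed surface $F_m=\Phi_m\backslash\tilde F$ is, by local finiteness and cocompactness, a finite union of disjoint simple closed geodesics. It is non-empty because of $w=e_3$. Let $\ell_m$ be its length and $A_m=\operatorname{area}(F_m)$.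

**Step 2 (short cuts).** *We show $\ell_m/A_m\to0$ as $m\to\infty$, $100\mid m$.* Let $C_0$ be a compact fundamental domain of $\Phi$ on $\tilde F$. The set $\mathcal W_0=\{u\in\mathcal W:\ell_u\cap C_0\ne\emptyset\}$ is finite. The translates $\eta C_0$, with $\eta$ running over representatives of $\Phi/\Phi_m$, cover a fundamental domain of $\Phi_m$. As $\eta$ fixes $b$, $\eta\ell_u=\ell_{\eta u}$. Since $w\in\Gamma_1(m)e_3$ implies $w\equiv e_3$ mod $m$,
$$\ell_m\le\sum_{\eta\in\Phi/\Phi_m}\sum_w|\ell_{\eta^{-1}w}\cap C_0|\le C\,\#\{(\eta,u)\in\Phi/\Phi_m\times\mathcal W_0:\eta u\equiv e_3\bmod m\}\le C\sum_{u\in\mathcal W_0}\frac{|\Phi/\Phi_m|}{\#(\Phi u\bmod m)}.$$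
The last step is the orbit–stabilizer formula for the finite group $\Phi/\Phi_m$ acting on $(\mathbb Z/m)^4$. Also $A_m=A_{m_0}|\Phi/\Phi_m|$. Each $\Phi u$ is infinite: the stabilizer of $u$ in $\Phi$ preserves $\ell_u$, so it is elementary and of infinite index. As any finitely many distinct integral vectors are distinct mod $m$ for large $m$, $\#(\Phi u\bmod m)\to\infty$. The set $\mathcal W_0$ does not depend on $m$, so $\ell_m/A_m\to0$.

**Step 3 (a piece with small boundary).** *We estimate the exponent of one component.* Cut $F_m$ along $\mathcal L_m$. The total boundary length is $2\ell_m$, so some component $F^0=\Gamma_D\backslash D$ has boundary length at most $\frac{2\ell_m}{A_m}\operatorname{area}(F^0)$. Here $D$ is a component of $\tilde F$ minus the lines and $\Gamma_D=\operatorname{Stab}_{\Phi_m}(D)$, which acts cocompactly on $\bar D$ by Lemma 4. The boundary of $F^0$ is non-empty since $F_m$ is connected. By Gauss–Bonnet $\chi(F^0)<0$, so $\Gamma_D$ is a non-elementary convex cocompact Fuchsian group, and $\Gamma_D\backslash\tilde F$ is $F^0$ with funnels $d\rho^2+\cosh^2\!\rho\,dx^2$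 attached. The test function equal to $1$ on $F^0$ and to $\max(1-\rho,0)$ at distance $\rho$ in the funnels has energy $\operatorname{length}(\partial F^0)\int_0^1\cosh\rho\,d\rho$. Hence
$$\lambda_0(\Gamma_D\backslash\tilde F)\le\frac{\operatorname{length}(\partial F^0)\sinh1}{\operatorname{area}(F^0)}\le2\sinh(1)\,\frac{\ell_m}{A_m}\to0.$$
By the theorem of Elstrodt–Patterson–Sullivan, if $\lambda_0<\frac14$ then $\delta(\Gamma_D)>\frac12$ and $\lambda_0=\delta(\Gamma_D)(1-\delta(\Gamma_D))$. So $\delta(\Gamma_D)\to1$. Since $\delta_*-1<1$, where $\delta_*$ does not depend on $m$, we can fix $m$ and $D$ with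
$$\delta(\Gamma_D)>\max(\tfrac12,\ \delta_*-1).\tag{10}$$

**Step 4 (moving $D$ to $\Pi$, and choosing $M$).** *We place $D$ next to the gluing wall.* $D$ has a boundary geodesic $\tilde F\cap\gamma\Pi$ with $\gamma\in\Gamma_1(m)$. Replace $D,\tilde F,b,\Gamma_D$ by $\gamma^{-1}D$, $\gamma^{-1}\tilde F$, $b'=\gamma^{-1}b$, $\gamma^{-1}\Gamma_D\gamma$; the families $\mathcal P_1(m)$ and $\mathcal S_1$ are unchanged. So we may assume that $\ell=\tilde F\cap\Pi$ is a boundary geodesic of $D$, and now $\tilde F=b'^\perp$ with $b'\in\mathbb Z^4$, $q_1(b')=2$ and $\langle b',e_3\rangle=1$, that is,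
$$b'=(b_0',1),\qquad b_0'\in\mathbb Z^3,\quad q_0(b_0')=1,\quad\text{in particular }b_0'\ne0.\tag{11}$$
By Lemma 8(ii) and the definition of $D$, $D$ is disjoint from all planes of $\mathcal P_1(m)\cup\mathcal S_1$. Let $X_1$ be the component of the complement of these planes containing $D$. It is adjacent to $\Pi$ since $\ell\subset\partial D$, and $\Gamma_D\le\Delta_1$. Take $X_2$ adjacent to $\Pi$ on the other side, form $\Gamma$ and $M$ as in Section 8, and let $P_0=\tilde F$.

## 11. The irrational continuation is not closed

**Proposition 10.** $P_0$ is not closed.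

Suppose it is. Let $g_0\mathbb H^2=P_0$ and $\Gamma_P=\Gamma\cap g_0Hg_0^{-1}$; this group fixes the normal $b'$ of $P_0$. By Lemma 5(c), $P_0\cap\mathcal C=\Gamma_PC_1$ with $C_1$ compact. We look at the part of $P_0$ in the second piece.

**Step 1 (the slice $D_2$ of the second piece).** *We describe $D_2=P_0\cap\bar X_2$.* $P_0$ crosses $\Pi$ along $\ell$, so $D_2$ is a closed convex subset of $P_0$ with non-empty interior. The other boundary planes of $X_2$ are disjoint from $\Pi$ and from each other. Each is different from $P_0$, because $P_0$ meets $\Pi$. Hence the boundary of $D_2$ in $P_0$ consists of disjoint complete geodesics, one of them $\ell$.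

**Step 2 (a large group preserves $D_2$).** *Let $\Theta=\Gamma_P\cap\operatorname{Stab}_\Gamma(X_2)$, which is $\Gamma_P\cap\Delta_2$ by (9). We show that $\Theta$ acts cocompactly on $D_2$ and is non-elementary.* For cocompactness apply Lemma 4 to $\Gamma_P$ acting on $P_0\cap\mathcal C$, with $I$ the set of tiles $\gamma\bar X_2$ ($\gamma\in\Gamma_P$) and the sets $P_0\cap\gamma\bar X_2$; the tiling is locally finite, and the stabilizer of the tile $\bar X_2$ is $\Theta$.

$\Theta$ is torsion-free and discrete, acts faithfully and orientation-preservingly on $P_0$, and has no parabolics, since $\Gamma$ is convex cocompact. So if it were elementary it would be trivial or generated by a hyperbolic element. If $\Theta$ were trivial, $D_2\supset\ell$ would be compact, which is impossible. If $\Theta$ were generated by a hyperbolic element with axis $\alpha$, then $D_2$ would lie in a bounded neighborhood of $\alpha$. Then every complete geodesic in $D_2$ equals $\alpha$, so $\partial D_2=\ell$ and $D_2$ is a half-plane, which does not lie in such a neighborhood.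

**Step 3 (rationality).** *We compare with the integral structure of the second piece.* In the coordinates $(x_0,\dots,x_3)$ of $q_2$, $\Theta\le\Gamma_2(m)\subset\mathrm{GL}_4(\mathbb Z)$. It fixes $b'$ and acts on $b'^\perp$, of signature $(2,1)$. A non-zero fixed vector there would give a fixed point in $P_0$, a fixed point at infinity, or an invariant geodesic, so a non-elementary group has none. So the fixed space of $\Theta$ is exactly $\mathbb Rb'$. It is defined by rational linear equations, so $\mathbb Rb'$ is a rational line. But $y=\sqrt{17}\,x_3$ in the second piece, so by (11) in these coordinates $b'=(b_0',1/\sqrt{17})$ with $0\ne b_0'\in\mathbb Z^3$. The ratio of the last coordinate to a non-zero coordinate of $b_0'$ is irrational, a contradiction. So $P_0$ is not closed. $\square$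

*End of the proof of Theorem B.* Take $p_0\in D\subset X_1\cap P_0\subset P_0\cap\operatorname{int}\mathcal C$. Sufficiently small disks in $P_0$ about the points $\gamma p_0$, $\gamma\in\Gamma_D\le\Delta_1\le\Gamma$, are disjoint and lie in $P_0\cap\mathcal C$. So for $s\in[0,2]$, with $C$ independent of $s$,
$$\sum_{\gamma\in\Gamma_D}e^{-s\,d(p_0,\gamma p_0)}\le C\int_{P_0\cap\mathcal C}e^{-s\,d(p_0,p)}\,dA(p).$$
Hence by (10) and Proposition 9
$$s_{P_0}\ge\delta(\Gamma_D)>\max(\tfrac12,\delta_*-1)\ge\max(\tfrac12,\delta(\Gamma)-1).$$
By Proposition 10 the plane $P_0$ is not closed, so it satisfies all hypotheses of Theorem A. $\blacksquare$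

Thus this $M$ carries exotic measures, and the answer to the question is negative: the guess of Section 1 is false.

## 12. Quasi-invariance in the imaginary direction: proof of Theorem C

Let $\mu$ be locally finite and $U$-ergodic on $\operatorname{RF}_+M$ with $(R_v)_*\mu=\kappa\mu$, $v=v_{y_0}$. Replacing $y_0$ by $-y_0$ and $\kappa$ by $\kappa^{-1}$ if necessary, assume $\kappa\ge1$. Then $\mu(Ev^{-n})=\kappa^n\mu(E)$ for $n\in\mathbb Z$ and Borel $E$. We first exclude $\kappa>1$ (Steps 1–4) and then use Proposition 2. Suppose $\kappa>1$.

**Step 1 ($\Lambda$ lies above a logarithmic curve).** *We show that, seen from almost every $x$, the limit set is almost contained in a half-plane.* $\operatorname{RF}M$ is compact; let $B\supset\operatorname{RF}M\cdot\{v_y:|y|\le|y_0|\}$ be compact and $B'=Bu_{[-1,0]}$. If $xu_tv^n\in B$ with $t\in[i,i+1]$, $i\in\mathbb Z$, then $x\in B'v^{-n}u_{-i}$, a set of measure $\kappa^n\mu(B')$. Choose integers $h_k=O(k+1)$ with $\kappa^{-h_k}\le4^{-k}$. The set of $x$ with $xu_tv^n\in B$ for some $|t|\le2^k$, $n\le-h_k$ has measure $O(2^k\kappa^{-h_k})=O(2^{-k})$,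 which is summable. By Borel–Cantelli, for $\mu$-almost every $x=[g]\in\operatorname{RF}_+M$ there is $k_0$ such that for $k\ge k_0$ there is no such return. Fix such an $x$.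

For $z\in\mathbb C$ we have $(gu_z)^-=g(z)$ and $(gu_z)^+=g^+\in\Lambda$, so $g(z)\in\Lambda$ if and only if $xu_z\in\operatorname{RF}M$. Write $\operatorname{Im}z=ny_0+y'$ with $n\in\mathbb Z$, $|y'|\le|y_0|$. If $xu_z\in\operatorname{RF}M$ then $xu_{\operatorname{Re}z}v^n=xu_zv_{-y'}\in B$. So every $z\in g^{-1}\Lambda\setminus\{\infty\}$ with $|\operatorname{Re}z|\le2^k$, $k\ge k_0$, has $n>-h_k$ and hence $\operatorname{sgn}(y_0)\operatorname{Im}z\ge-C(k+1)$. Say $y_0>0$; the other case is symmetric.

**Step 2 (limits along the geodesic).** *Rescaling turns the logarithmic curve into a straight line.* As $g^+\in\Lambda$, $\{xa_s\}_{s\ge0}$ is relatively compact. Let $[g']$ be a limit point: $\gamma_nga_{s_n}\to g'$ with $\gamma_n\in\Gamma$, $s_n\to\infty$. Then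
$$e^{-s_n}g^{-1}\Lambda=(\gamma_nga_{s_n})^{-1}\Lambda\to g'^{-1}\Lambda$$
in the Hausdorff topology. So $\infty\in g'^{-1}\Lambda$, and $0\in g'^{-1}\Lambda$ because $e^{-s_n}z_0\to0$ for any finite $z_0\in g^{-1}\Lambda$. If $w\in g'^{-1}\Lambda$ is finite, then $w=\lim e^{-s_n}z_n$ with $z_n\in g^{-1}\Lambda$ and $|\operatorname{Re}z_n|=O(e^{s_n})$. Step 1 with $k=O(s_n+1)$ gives $\operatorname{Im}z_n\ge-C(s_n+1)$ for large $n$, so $\operatorname{Im}w\ge0$. Hence $\{\operatorname{Im}<0\}$ lies in a component $\Omega$ of $\hat{\mathbb C}\setminus g'^{-1}\Lambda$, a round disk. If $\Omega\ne\{\operatorname{Im}<0\}$, the complement of $\Omega$ is a closed disk properly contained in the closed upper half-plane with $\infty$ added, so it touches $\hat{\mathbb R}$ in at most one point. This contradicts $0,\infty\notin\Omega$. So $\Omega=\{\operatorname{Im}<0\}$, and $g'\mathbb H^2$ is a boundary plane.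

**Step 3 (one boundary plane works for all large $s$).** *We show that $gv_y\mathbb H^2$ is a boundary plane for some $y$.* The function $[g]\mapsto\min_PD_P(g)$, with $P$ running over boundary planes, is continuous, because the planes with $D_P$ bounded near a given frame are finitely many. It vanishes at all limit points of $xa_s$, so $\min_PD_P(ga_s)\to0$ as $s\to\infty$. Let $0<\epsilon_0<\min(1,\sinh d_0)$. If $\|n_P\mp n_g\|_p<\epsilon_0$ with $p=\pi(g)$, then $\sinh d(p,P)=|\langle n_P\mp n_g,p\rangle|<\epsilon_0$, so $d(p,P)<d_0$ and $P$ is determined by $g$. The sign is determined as well: both signs would give $2\|n_g\|_p<2\epsilon_0<2$, while $\|n_g\|_p=1$. Hence, as $n_{ga_s}=n_g$, the open sets $\{s:\|n_P\mp n_g\|_{\pi(ga_s)}<\epsilon_0\}$ are disjoint for different $(P,\pm)$, and they cover some $[s_1,\infty)$. By connectedness a single $P$ and a single sign work, and $w=n_P\mp n_g$ has $\|w\|_{\pi(ga_s)}\to0$.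

Let $\xi,\xi'$ be null vectors representing $g^+,g^-$ with $\langle\xi,\xi'\rangle=-1$ and $\pi(ga_s)=(e^s\xi+e^{-s}\xi')/\sqrt2$. Write $w=\alpha\xi+\alpha'\xi'+w_\perp$ with $w_\perp\perp\xi,\xi'$. By (4),
$$\|w\|^2_{\pi(ga_s)}=\alpha^2e^{-2s}+\alpha'^2e^{2s}+\langle w_\perp,w_\perp\rangle,$$
so $\alpha'=0$, $w_\perp=0$ and $n_P=\pm n_g+\alpha\xi$. On the other hand $n_{gv_y}=n_g+cy\,\xi$ with $c\ne0$: the unipotent elements $gv_yg^{-1}$ fix $\xi$ and act trivially on $\xi^\perp/\mathbb R\xi$, so $n_g\in\xi^\perp$ is moved by a multiple of $\xi$ that is additive and continuous in $y$. This multiple is not identically zero since the planes move. So there is $y$ with $gv_y\mathbb H^2=P$.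

**Step 4 (contradiction with ergodicity).** *The number $y$ is an invariant function that is not compatible with $v$.* By Step 3, for $\mu$-almost every $x$ there is $y=y(x)$ such that $xv_y\in\mathfrak B$, the closed set of frames tangent to boundary planes. It is unique: such a boundary plane has $g^+$ in its boundary circle, these circles are pairwise disjoint, and the planes $gv_y\mathbb H^2$ are distinct for distinct $y$. The graph of $y(\cdot)$ is closed, so $\{x:y(x)\in[a,b]\}$ is a projection of a $\sigma$-compact set and $y(\cdot)$ is Borel. It is $U$-invariant, since $U$ commutes with $v_y$ and preserves $\mathfrak B$. By ergodicity $y(x)=y_*$ for $\mu$-almost every $x$. But $y(xv)=y(x)-y_0$, so $y(\cdot)=y_*-y_0$ almost everywhere for $(R_v)_*\mu=\kappa\mu$, a contradiction as $y_0\ne0$. So $\kappa=1$.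

**Step 5 (from $\kappa=1$ to $m^{\rm BR}$).** *We average to reach $N$-invariance.* With $\kappa=1$, the measure $\hat\mu=\int_0^{|y_0|}(R_{v_y})_*\mu\,dy$ is locally finite on $\operatorname{RF}_+M$. It is invariant under all $v_y$, as $y\mapsto(R_{v_y})_*\mu$ has period $|y_0|$, and under $U$; so it is $N$-invariant. By Proposition 2 it is a multiple of $m^{\rm BR}$. By Lemma 1, applied to $\omega=y$, $(R_{v_y})_*\mu$ is a multiple of $m^{\rm BR}$ for almost every $y\in[0,|y_0|]$. As $m^{\rm BR}$ is $N$-invariant, $\mu$ is a multiple of $m^{\rm BR}$. This proves the first assertion.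

**Step 6 (the consequence).** *We show that translates of an exotic measure are mutually singular.* Two locally finite $U$-ergodic measures $\mu_1,\mu_2$ are proportional or mutually singular. Indeed, write $\mu_1=c\mu_2+\sigma$ with $\sigma\perp\mu_2$; the density of the absolutely continuous part is $U$-invariant, hence constant. Let $A$ satisfy $\mu_2(A^c)=0=\sigma(A)$. Then $\mu_1|_A=c\mu_2$ is $U$-invariant, so $A$ is $U$-invariant modulo $\mu_1$-null sets, and ergodicity of $\mu_1$ gives $c=0$ or $\sigma=0$.

Let $\mu$ be exotic. Its translates $(R_{v_y})_*\mu$ are $U$-ergodic, since $v_y$ commutes with $U$, and exotic, by the definition and the $N$-invariance of $m^{\rm BR}$. If $(R_{v_y})_*\mu$ and $(R_{v_{y'}})_*\mu$ were proportional with $y\ne y'$, then $(R_{v_{y-y'}})_*\mu=\kappa\mu$ for some $\kappa>0$, and $\mu$ would be a multiple of $m^{\rm BR}$ by the first assertion. So these measures are pairwise mutually singular. $\blacksquare$
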